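\title{Fano small modifications of blow-ups of $\mathbb{P}^2\times\mathbb{P}^2$ along lines}

\begin{abstract}
Let $\widetilde{X}$ be the blow-up of $\mathbb{P}^2\times\mathbb{P}^2$ along $m$ curves $\{p_i\}\times C_i'$, where the $p_i$ are general points and the $C_i'$ are general lines. We show that $\widetilde{X}$ is isomorphic in codimension one to a smooth Fano fourfold for $m=4$ and $m=5$, and that it is not for $m\geq 6$. The Fano fourfolds are obtained by flipping $6$, respectively $11$, disjoint rational curves, and have anticanonical degree $172$, respectively $97$. We also determine all configurations of distinct points and lines for which such a Fano model exists.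
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work over $\mathbb{C}$. Let $\mathbb{P}^2_x$ and $\mathbb{P}^2_y$ be two projective planes, let $m\geq1$, let $p_1,\dots,p_m\in\mathbb{P}^2_x$ be distinct points and let $C_1',\dots,C_m'\subset\mathbb{P}^2_y$ be lines. The curves
\[
C_i=\{p_i\}\times C_i'\subset\mathbb{P}^2_x\times\mathbb{P}^2_y
\]
are pairwise disjoint; since two lines in a plane meet, this is equivalent to the $p_i$ being distinct. Let $\beta\colon\widetilde{X}\to\mathbb{P}^2_x\times\mathbb{P}^2_y$ be the blow-up of $C_1,\dots,C_m$, a smooth projective fourfold of Picard number $m+2$. Let $H_1,H_2$ be the pullbacks of the line classes of the two factors and $E_i$ the exceptional divisor over $C_i$. The centers have codimension $3$, so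
\begin{equation}\label{eq:K}
-K_{\widetilde{X}}=3H_1+3H_2-2\sum_i E_i .
\end{equation}

A smooth projective variety is \emph{Fano} if its anticanonical class is ample. For $m\geq2$ the fourfold $\widetilde{X}$ is not Fano. Indeed, if $C_i'\neq C_j'$, put $q_{ij}=C_i'\cap C_j'$ and let $\ell_{ij}\subset\widetilde{X}$ be the transform of the curve $\overline{p_ip_j}\times\{q_{ij}\}$. This curve meets $C_i$ and $C_j$, so $-K_{\widetilde{X}}\cdot\ell_{ij}\leq 3-2\cdot 2<0$; if $C_i'=C_j'$, any point of this line serves in place of $q_{ij}$. One can still ask whether such curves can be removed by a surgery that does not touch divisors.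

\begin{definition}
A \emph{small $\mathbb{Q}$-factorial modification} (SQM) of a smooth projective variety $Y$ is a birational map $Y\dashrightarrow X$ onto a normal $\mathbb{Q}$-factorial projective variety $X$ that is an isomorphism in codimension one: it restricts to an isomorphism between open sets whose complements have codimension at least $2$.
\end{definition}

A SQM identifies the divisor classes of $Y$ and $X$ and sends $K_Y$ to $K_X$, but it changes the curves, and hence the classes that are ample. The basic example on a fourfold $Y$ starts from an \emph{exceptional line}, that is, a curve $R\cong\mathbb{P}^1$ with normal bundle $\mathcal{O}_{\mathbb{P}^1}(-1)^{\oplus3}$. Its \emph{flip} replaces $R$ by a plane: blow up $R$, obtaining an exceptional divisor $\mathbb{P}^1\times\mathbb{P}^2$, and contract this divisor onto its second factor. The result is a complex manifold; whether it is projective, or Fano, is a global question (Section~\ref{sec:suff}).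

For general points and lines two facts are known.
\begin{enumerate}
\item[(F1)] For $m\leq3$ there is a SQM $\widetilde{X}\dashrightarrow X$ with $X$ a smooth toric Fano fourfold. For $m=1$ one takes $X=\widetilde{X}$; for $m=2,3$ the curves $\ell_{ij}$ are exceptional lines (one for $m=2$, three for $m=3$) and $X$ is their flip.
\item[(F2)] If $\widetilde{X}$ has a SQM that is a smooth Fano fourfold, then $m\leq6$.
\end{enumerate}
The remaining cases form the following question, posed in \cite{Cas}.

\medskip
\noindent\textbf{Question.} \emph{Let $m\in\{4,5,6\}$ and let the points $p_i$ and the lines $C_i'$ be general. Does $\widetilde{X}$ have a SQM that is a smooth Fano fourfold?}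
\medskip

The answer is yes for $m=4$ and $m=5$, and no for $m=6$. We make ``general'' explicit.
\begin{enumerate}
\item[(G1)] No three of the points $p_i$ are collinear.
\item[(G2)] The lines $C_i'$ are distinct and no three of them are concurrent.
\item[(G3)] (For $m=5$, when (G1) and (G2) hold.) For each $j$, there is no projective isomorphism from the pencil of lines through $p_j$ onto $C_j'$ that sends $\overline{p_jp_k}$ to $q_{jk}$ for all four indices $k\neq j$.
\end{enumerate}

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(a)] Suppose that $m=4$ and \textup{(G1), (G2)} hold, or that $m=5$ and \textup{(G1)--(G3)} hold. Then there is a SQM $\widetilde{X}\dashrightarrow X$ with $X$ a smooth Fano fourfold. It flips exactly $r$ pairwise disjoint exceptional lines. For $m=4$ these are the $r=6$ curves $\ell_{ij}$, and $(-K_X)^4=172$. For $m=5$ we have $r=11$: the ten curves $\ell_{ij}$ and one more curve $R_0$, with $H_1\cdot R_0=2$ and $H_2\cdot R_0=E_i\cdot R_0=1$ for all $i$; and $(-K_X)^4=97$.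
\item[(b)] If $m\geq6$, the $p_i$ are distinct and \textup{(G2)} holds, then no SQM of $\widetilde{X}$ is a smooth Fano fourfold.
\end{enumerate}
\end{theorem}

This answers the Question, because general data satisfy the three conditions. Indeed, the space of configurations is irreducible, and (G1), (G2) are open and nonempty conditions. On the open set they define, (G3) for a fixed $j$ says that the cross-ratio of four lines differs from the cross-ratio of four points, which is an open condition. It is nonempty: fix points with (G1), a line $C_j'$, and four distinct points $r_k\in C_j'$ ($k\neq j$) whose cross-ratio differs from that of the lines $\overline{p_jp_k}$, and let $C_k'$ be a general line through $r_k$; then (G2) holds and $q_{jk}=r_k$. The five dense open sets for $j=1,\dots,5$ have a dense open intersection. The proof of Theorem~\ref{thm:A} uses neither (F1) nor (F2).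

The conditions are also necessary, even if mild singularities are allowed (the terms in (ii) are recalled in Section~\ref{sec:nec}).

\begin{theorem}\label{thm:B}
Let $m\geq1$, let $p_1,\dots,p_m$ be any distinct points and $C_1',\dots,C_m'$ any lines. The following are equivalent:
\begin{enumerate}
\item[(i)] $\widetilde{X}$ has a SQM that is a smooth Fano fourfold;
\item[(ii)] $\widetilde{X}$ has a SQM $X$ with terminal Gorenstein singularities and $-K_X$ ample;
\item[(iii)] $m\leq5$, \textup{(G1)} and \textup{(G2)} hold, and \textup{(G3)} holds if $m=5$.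
\end{enumerate}
\end{theorem}

\subsection*{Which answer to expect}
We shall see in Proposition~\ref{prop:obstruction} that if $\widetilde{X}$ has a Fano SQM, then only finitely many curves have $-K_{\widetilde{X}}\cdot\gamma\leq0$. So one should look for such curves and count their parameters. Let $\Lambda\subset\mathbb{P}^2_y$ be a line different from the $C_i'$, let $f\colon\Lambda\to\mathbb{P}^2_x$ be a morphism of degree $d$, and let $\gamma$ be the transform of its graph. The graph meets $C_i$ if and only if $f(\Lambda\cap C_i')=p_i$. If this holds for $n$ indices, then $-K_{\widetilde{X}}\cdot\gamma\leq 3d+3-2n$. The pairs $(\Lambda,f)$ depend on $2+(3d+2)$ parameters and each incidence costs $2$, which leaves $3d+4-2n$, one more than the bound on the degree. Thus curves of degree $-1$ should be isolated, and are candidates for a flip, while curves of degree $0$ should move in a one-parameter family, and rule out a Fano model. Now list the pairs $(d,n)$ with $3d+3-2n\leq0$ and $n\leq6$. The cases $d=0$, $n\geq2$ and $d=1$, $n\geq3$ are excluded by distinctness of the points and by (G1). For $d=2$ we need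 $n\geq5$, and $n=5$ predicts finitely many curves of degree $-1$; this is $R_0$. For $d=3$ we need $n=6$, which predicts a family of curves of degree $0$. One guesses yes, yes, no. The count is only a guide: for $(d,n)=(1,3)$ it predicts a family that does not exist when the three points are not collinear.

\subsection*{Plan}
Section~\ref{sec:blowup} describes $\widetilde{X}$ along $E_i$. Section~\ref{sec:general} contains a necessary condition and a sufficient condition for a fourfold to have a Fano SQM. Section~\ref{sec:no} applies the first. Sections~\ref{sec:N} and~\ref{sec:pos} verify the second for $m=4,5$ by writing $-K_{\widetilde{X}}=N+N'$, where $N$ has as base scheme exactly the curves to be flipped and $N'$ is base point free. Section~\ref{sec:end} assembles the proofs.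

\section{The blow-up along the curves $C_i$}\label{sec:blowup}

Write $\mathbb{P}^2_x=\mathbb{P}(V_1)$ and $\mathbb{P}^2_y=\mathbb{P}(V_2)$, points being lines in $V_1$, $V_2$. We fix vectors in $V_1$ representing the $p_i$, denoted by the same letters, and equations $u_i\in V_2^*$ of the lines $C_i'$. The \emph{$x$-image} and \emph{$y$-image} of a subset of $\widetilde{X}$ are its images in the two planes. The \emph{transform} of a subvariety of $\mathbb{P}^2_x\times\mathbb{P}^2_y$ not contained in any $C_i$ is its strict transform; it lies in no $E_i$. The normal bundle of a curve $R$ is $\mathcal{N}_R$.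

\begin{lemma}\label{lem:E}
Let $\gamma\subset\widetilde{X}$ be an irreducible curve, $\gamma\not\subset E_i$.
\begin{enumerate}
\item[(a)] $E_i\cdot\gamma\geq1$ if $\beta(\gamma)$ meets $C_i$, and $E_i\cdot\gamma=0$ otherwise.
\item[(b)] If $\beta(\gamma)\subset\mathbb{P}^2_x\times C_i'$ and $\gamma$ maps birationally onto a curve $\Gamma\subset\mathbb{P}^2_x$, then $E_i\cdot\gamma=\operatorname{mult}_{p_i}\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
The ideal of $C_i$ generates $\mathcal{O}(-E_i)$ on $\widetilde{X}$, so $E_i\cdot\gamma$ is the degree of the divisor that this ideal cuts on the normalization of $\gamma$. This gives (a). The ideal of $C_i$ is generated by $u_i$ and the maximal ideal of $p_i$. In (b), $u_i$ vanishes on $\gamma$, the normalization of $\gamma$ is that of $\Gamma$, and the maximal ideal of $p_i$ cuts on it a divisor of degree $\operatorname{mult}_{p_i}\Gamma$.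
\end{proof}

In view of \eqref{eq:K}, for a curve lying in no $E_i$ every lower bound on the numbers $E_i\cdot\gamma$ gives an upper bound on $-K_{\widetilde{X}}\cdot\gamma$. We use this without further comment.

\subsection*{Charts and normal directions}
Near a point $(p_i,y)$ of $C_i$ choose coordinates with $p_i=(1,0,0)$, set $x_1=1$, and let $u$ be a local equation of $C_i'$. We blow up the ideal $(u,x_2,x_3)$. There are three charts $U_u,U_{x_2},U_{x_3}$, named after the equation of $E_i$ in the chart; for instance $x_2=ux_2'$, $x_3=ux_3'$ on $U_u$. The points of $E_i$ over $(p_i,y)$ are the normal directions $[\xi:\nu]$, where $\xi\in T_{p_i}\mathbb{P}^2_x$ and $\nu$ is the component normal to $C_i'$ in $\mathbb{P}^2_y$; the chart $U_u$ contains those with $\nu\neq0$. If $h$ is a local function vanishing on $C_i$, then $\beta^*h$ divided by the equation of $E_i$ restricts on $E_i$ to the linear form $dh$ on normal directions.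

Let $T_i$ be the transform of $\mathbb{P}^2_x\times C_i'$ and $P_i$ the transform of $\{p_i\}\times\mathbb{P}^2_y$. For a line $M\ni p_i$ put $\widehat{M}=\beta^*(M\times\mathbb{P}^2_y)-E_i\in|H_1-E_i|$.

\begin{lemma}\label{lem:local}
Suppose that the lines $C_i'$ are distinct.
\begin{enumerate}
\item[(a)] $T_i\in|H_2-E_i|$, $T_i\cap E_i=\{\nu=0\}$, and $T_i\cap U_u=\emptyset$.
\item[(b)] $P_i$ maps isomorphically onto $\mathbb{P}^2_y$, $E_i|_{P_i}$ is a line, and $P_i\cap E_i=\{\xi=0\}$. Moreover $P_i\cap T_i=\emptyset$, and $P_i\cap P_j=P_i\cap E_j=\emptyset$ for $j\neq i$.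
\item[(c)] If a curve $D\subset\mathbb{P}^2_x$ is smooth at $p_i$, then $\beta^*(D\times\mathbb{P}^2_y)-E_i$ meets $E_i$ exactly in the points $[\xi:\nu]$ with $\xi\in T_{p_i}D$.
\item[(d)] The intersection of all $\widehat{M}$, for $M\ni p_i$, is $P_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The divisor $\mathbb{P}^2_x\times C_i'$ is smooth and contains $C_i$ but no other $C_j$, so its pullback is $T_i+E_i$. Apply the remark on $dh$ to $h=u$; on $U_u$ the function $u$ is the equation of $E_i$. (b) Off $E_i$, the surface $P_i$ is given by $x_2=x_3=0$, so it avoids $U_{x_2}$ and $U_{x_3}$, and in $U_u$ it is $\{x_2'=x_3'=0\}$, with $E_i$ cut by $u$. The sets $P_i$ and $T_i$ can only meet over $C_i$, where $\xi=0$ and $\nu=0$ are incompatible. The last two statements hold because $P_j$ and $E_j$ lie over $p_j\neq p_i$. (c) Apply the remark on $dh$ to an equation of $D$. (d) Off $E_i$ the intersection consists of the points over $x=p_i$, and on $E_i$ it is $\{\xi=0\}$ by (c).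
\end{proof}

\begin{lemma}\label{lem:degree}
Let $Y$ be a smooth projective fourfold, $\pi$ the blow-up of a smooth curve $C\subset Y$, $E$ its exceptional divisor, $D$ a divisor on $Y$ and $c$ an integer. Then $(\pi^*D-cE)^4=D^4-4c^3\,D\cdot C+c^4\deg\mathcal{N}_C$.
\end{lemma}

\begin{proof}
The divisor $E$ is the bundle of lines in $\mathcal{N}_C$, and $E|_E=-\zeta$ is the class of the tautological subbundle. The bundle $\mathcal{N}_C\otimes\mathcal{O}(\zeta)$ on $E$ has a nowhere vanishing section, so its third Chern class $\zeta^3+c_1(\mathcal{N}_C)\zeta^2$ vanishes; and $\zeta^2$ has degree $1$ on a fiber. Hence $E^4=-\zeta^3=\deg\mathcal{N}_C$ and $\pi^*D\cdot E^3=D\cdot C$. The terms with $E$ and $E^2$ vanish because $(\pi^*D|_E)^2$ is pulled back from the curve $C$.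
\end{proof}

For $D=3H_1+3H_2$ we have $D^4=6\cdot3^4=486$ and $D\cdot C_i=3$, while $\mathcal{N}_{C_i}=\mathcal{O}^{\oplus 2}\oplus\mathcal{O}(1)$. Each blow-up changes the degree by $-32\cdot3+16=-80$, so
\begin{equation}\label{eq:deg}
(-K_{\widetilde{X}})^4=486-80m .
\end{equation}

\section{Fano modifications of a smooth fourfold}\label{sec:general}

\subsection{A necessary condition}\label{sec:nec}

Let $X$ be a normal variety with $K_X$ $\mathbb{Q}$-Cartier and $\pi\colon\widehat{Y}\to X$ a resolution. The \emph{discrepancies} $a(G,X)$ are defined by $K_{\widehat{Y}}=\pi^*K_X+\sum_G a(G,X)G$, the sum running over the exceptional prime divisors; $a(G,X)$ depends only on the valuation of $G$, not on the resolution. The variety $X$ is \emph{terminal} if $a(G,X)>0$ for all exceptional divisors on all resolutions. If $X$ is Gorenstein, then $K_X$ is Cartier, so discrepancies and anticanonical degrees of curves are integers; this is all we use of the Gorenstein property. Smooth varieties are terminal and Gorenstein, and the exceptional divisor of the blow-up of a smooth center of codimension $2$ has discrepancy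 $1$.

We also recall the negativity lemma \cite[Lemma 3.39]{KM}: let $\pi\colon\widehat{Y}\to Y$ be a proper birational morphism of normal varieties and $\Delta$ a $\mathbb{Q}$-Cartier divisor on $\widehat{Y}$ such that $-\Delta$ has nonnegative degree on every curve contracted by $\pi$. Then $\Delta$ is effective if and only if $\pi_*\Delta$ is, and in that case each fiber of $\pi$ is contained in $\operatorname{Supp}\Delta$ or disjoint from it.

\begin{proposition}\label{prop:obstruction}
Let $Y$ be a smooth projective fourfold and $\phi\colon Y\dashrightarrow X$ a SQM such that $X$ has terminal Gorenstein singularities and $-K_X$ is ample. There is a closed set $Z\subset Y$ with $\dim Z\leq1$ such that every irreducible curve $\gamma\not\subset Z$ satisfies $-K_Y\cdot\gamma\geq1$, and $-K_Y\cdot\gamma\geq2$ if $\gamma$ meets $Z$. In particular only finitely many curves have $-K_Y\cdot\gamma\leq0$, and they lie in $Z$.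
\end{proposition}

\begin{proof}
The idea is to compare the two anticanonical classes on a common resolution $\pi_Y\colon\widehat{Y}\to Y$, $\pi_X\colon\widehat{Y}\to X$. Since $\phi$ is an isomorphism in codimension one, $\pi_Y$ and $\pi_X$ have the same exceptional prime divisors, and
\[
\pi_Y^*(-K_Y)=\pi_X^*(-K_X)+\Delta,\qquad \Delta=\sum_G\bigl(a(G,Y)-a(G,X)\bigr)G ,
\]
with integer coefficients. On a curve contracted by $\pi_Y$, the degree of $-\Delta$ is that of the nef divisor $\pi_X^*(-K_X)$, and $\pi_{Y*}\Delta=0$. By the negativity lemma $\Delta\geq0$, and with $Z=\pi_Y(\operatorname{Supp}\Delta)$ we have $\pi_Y^{-1}(Z)=\operatorname{Supp}\Delta$. Passing to a higher resolution replaces $\Delta$ by its pullback and does not change $Z$; as two resolutions are dominated by a third, $Z$ does not depend on $\widehat{Y}$.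

\emph{The dimension of $Z$.} As $\Delta$ is exceptional, $\dim Z\leq2$. Suppose that $Z$ contains a surface $S$. Let $G$ be the divisor obtained by blowing up $S$ at its generic point, so $a(G,Y)=1$, and choose $\widehat{Y}$ on which $G$ appears. Then $G\subset\pi_Y^{-1}(Z)=\operatorname{Supp}\Delta$, so $1\leq a(G,Y)-a(G,X)$, that is, $a(G,X)\leq0$. This contradicts terminality.

\emph{The map $\phi$ on $U=Y\setminus Z$.} A curve in a fiber of $\pi_Y$ over $U$ is disjoint from $\Delta$, so it has degree $0$ for $\pi_X^*(-K_X)$ and is contracted by $\pi_X$. The fibers of $\pi_Y$ are connected, so $\pi_X$ is constant on those over $U$. Hence the closure of the graph of $\phi$ is finite and birational over $U$, thus isomorphic to $U$ by Zariski's main theorem: $\phi$ is a morphism on $U$. It contracts no curve $\gamma\cap U$ with $\gamma\not\subset Z$. To see this, take a very ample divisor $H\not\supset\gamma$ that meets $\gamma\cap U$, let $H_X$ be its transform in $X$, and use $\mathbb{Q}$-factoriality to choose $k>0$ with $kH_X$ Cartier. The divisors $\phi^*(kH_X)$ and $kH$ on $U$ agree outside a set of codimension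 $2$, so they are equal, and $H\cap U=\phi^{-1}(H_X)$. A curve contracted to a point would be contained in this set or disjoint from it, and $\gamma\cap U$ is neither.

\emph{The inequalities.} Take for $\widehat{Y}$ a resolution of the graph that is an isomorphism over its smooth locus; then $\pi_Y$ is an isomorphism over $U$. For $\gamma\not\subset Z$ with strict transform $\gamma'$,
\[
-K_Y\cdot\gamma=-K_X\cdot\pi_{X*}\gamma'+\Delta\cdot\gamma' .
\]
The first term is a positive integer, since $\gamma'$ is not contracted. The second is a nonnegative integer, since $\gamma'\not\subset\operatorname{Supp}\Delta$, and it is positive if $\gamma$ meets $Z$, since then $\gamma'$ meets $\pi_Y^{-1}(Z)$.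
\end{proof}

\subsection{A sufficient condition}\label{sec:suff}

Let $R_1,\dots,R_r$ be pairwise disjoint exceptional lines in a smooth projective fourfold $Y$, let $\pi\colon B\to Y$ be their blow-up and $F=\sum F_k$ the exceptional divisor. Since $\mathcal{N}_{R_k}=\mathcal{O}(-1)\otimes\mathbb{C}^3$, we have $F_k=R_k\times\mathbb{P}^2$, and $\mathcal{O}_{F_k}(F_k)$, the tautological subbundle, is $\mathcal{O}(-1,-1)$. By adjunction $-K_Y\cdot R_k=2+\deg\mathcal{N}_{R_k}=-1$.

The flip exists as a complex manifold by the theorem of Fujiki and Nakano \cite{FN}: if $F$ is a smooth divisor in a complex manifold $B$, $F\to S$ is a $\mathbb{P}^s$-bundle ($s\geq1$) over a complex manifold, and $\mathcal{O}(F)$ restricts to $\mathcal{O}(-1)$ on its fibers, then there is a complex manifold $X^*\supset S$ such that $B$ is the blow-up of $X^*$ along $S$, with exceptional divisor $F\to S$. Applied to the projections $F_k\to\mathbb{P}^2$ it gives $\tau^*\colon B\to X^*$, the blow-up of $r$ disjoint planes; $X^*$ is the \emph{flip} of the $R_k$. From $K_B=\pi^*K_Y+2F$ and $K_B=(\tau^*)^*K_{X^*}+F$ we see that the pullback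 of $-K_{X^*}$ is
\begin{equation}\label{eq:L}
L=\pi^*(-K_Y)-F,\qquad\text{with}\quad L|_{F_k}=\mathcal{O}(-1,0)\otimes\mathcal{O}(1,1)=\mathcal{O}(0,1).
\end{equation}
So ampleness of $-K_{X^*}$ can be tested on the projective variety $B$.

\begin{proposition}\label{prop:flip}
Suppose that $L$ is base point free and that $L\cdot\gamma>0$ for every irreducible curve $\gamma\subset B$ not contained in $F$. Then the flip is a smooth projective Fano fourfold $X$, the map $Y\dashrightarrow X$ is a SQM, and $(-K_X)^4=(-K_Y)^4+r$.
\end{proposition}

\begin{proof}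
By Stein factorization, the morphism defined by $|L|$ is the composition of a morphism $\tau\colon B\to X$, with $X$ normal projective, $\tau_*\mathcal{O}_B=\mathcal{O}_X$ and connected fibers, and a finite morphism from $X$ to projective space. Thus $L=\tau^*\mathcal{A}$ with $\mathcal{A}$ ample, and $\tau$ contracts exactly the curves of $L$-degree $0$. By the hypothesis and \eqref{eq:L} these are the curves $R_k\times\{\mathrm{pt}\}\subset F_k$. If the fiber through a point $z\notin F$ were not reduced to $z$, then, being connected, it would contain a curve through $z$, which is not in $F$; so it is $\{z\}$. A fiber that meets $F$ is therefore contained in $F$, hence in one $F_k$ by connectedness. All curves in it are of the form $R_k\times\{\mathrm{pt}\}$; these are pairwise disjoint and cover $F_k$, so the fiber is exactly one of them.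

So $\tau$ and $\tau^*$ have the same fibers. Both are proper and surjective, so $X$ and $X^*$ are homeomorphic to the same quotient of $B$, and both structure sheaves are the direct image of $\mathcal{O}_B$. Hence $X^{\mathrm{an}}\cong X^*$ compatibly with the maps from $B$, and $X$ is smooth. We have $Y\setminus\bigcup R_k\cong B\setminus F\cong X\setminus\tau(F)$, where $\tau(F)$ is a union of planes, so $Y\dashrightarrow X$ is a SQM. From $\tau^*(-K_X)=L=\tau^*\mathcal{A}$ and $\tau_*\mathcal{O}_B=\mathcal{O}_X$ we get $-K_X=\mathcal{A}$, which is ample. Finally $(-K_X)^4=L^4$, and by Lemma~\ref{lem:degree} with $c=1$ each $R_k$ contributes $-4(-1)+(-3)=1$.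
\end{proof}

\section{Configurations without a Fano model}\label{sec:no}

\subsection{Special position}

Each of the conditions (G1)--(G3) excludes a family of curves of degree $\leq 0$.

\begin{proposition}\label{prop:special}
In each of the following cases $\widetilde{X}$ contains infinitely many irreducible curves $\gamma$ with $-K_{\widetilde{X}}\cdot\gamma\leq0$.
\begin{enumerate}
\item[(a)] Two of the lines $C_i'$ coincide.
\item[(b)] The $C_i'$ are distinct and three of the $p_i$ are collinear.
\item[(c)] The $C_i'$ are distinct, three of them are concurrent, and \textup{(G1)} holds.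
\item[(d)] $m=5$, \textup{(G1)} and \textup{(G2)} hold, and \textup{(G3)} fails.
\end{enumerate}
One of \textup{(a)--(c)} applies whenever \textup{(G1)} or \textup{(G2)} fails.
\end{proposition}

\begin{proof}
The last sentence follows by asking in turn whether the lines are distinct and whether (G1) holds. All curves below are transforms of curves on which $x$ is not constant, so they lie in no $E_j$.

(a) Let $C_1'=C_2'$. The transforms of $\overline{p_1p_2}\times\{y\}$, $y\in C_1'$, have degree $\leq3-4$.

(b) Let $p_1,p_2,p_3$ lie on a line $M$. For a general line $\Lambda\subset\mathbb{P}^2_y$ the points $t_i=\Lambda\cap C_i'$ ($i\leq3$) are distinct, and there is an isomorphism $f\colon\Lambda\to M$ with $f(t_i)=p_i$. The transform of its graph has degree $\leq3+3-6=0$, and different $\Lambda$ give different curves.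

(c) Let $o\in C_1'\cap C_2'\cap C_3'$. There are infinitely many irreducible conics $\Gamma$ through the noncollinear points $p_1,p_2,p_3$, and the transform of $\Gamma\times\{o\}$ has degree $\leq6-6=0$.

(d) Let $\psi$ be an isomorphism from the pencil of lines through $p_1$ onto $C_1'$ with $\psi(\overline{p_1p_k})=q_{1k}$ for $k=2,\dots,5$. It lifts any plane curve $\Gamma$ to $\mathbb{P}^2_x\times C_1'$ by $x\mapsto(x,\psi(\overline{p_1x}))$, and the lift meets $C_k$ as soon as $p_k\in\Gamma$. We take for $\Gamma$ a cubic of multiplicity $\geq2$ at $p_1$ through $p_2,\dots,p_5$. These cubics form a linear system of dimension $\geq9-3-4=2$. We claim that its reducible members form a locus of dimension $\leq1$. If a member is a line plus an irreducible conic, both pass through $p_1$, and the line contains at most one other $p_k$ by (G1). If it contains none, the conic is the one through all five points (unique by B\'ezout's theorem) and the line moves in a pencil. If it contains $p_k$, it is fixed, and the conic moves in the pencil through $p_1$ and the other three points. If a member consists of three lines,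 two of them (counted with multiplicity) pass through $p_1$ and contain at most one of $p_2,\dots,p_5$ each. The third must then contain two of these points, it cannot contain more, and so each of the three lines joins two of the $p_i$; this leaves finitely many members.

So there are infinitely many irreducible members $\Gamma$, and $\operatorname{mult}_{p_1}\Gamma=2$, since a cubic with a triple point is a union of lines. Let $\gamma$ be the transform of the closure of the lift of $\Gamma\setminus\{p_1\}$. Then $H_1\cdot\gamma=3$; $H_2\cdot\gamma=3-2=1$ is the degree of the projection of $\Gamma$ from $p_1$; $E_k\cdot\gamma\geq1$ for $k\geq2$ because $(p_k,q_{1k})\in C_k$; and $E_1\cdot\gamma=2$ by Lemma~\ref{lem:E}(b). Hence $-K_{\widetilde{X}}\cdot\gamma\leq9+3-2(2+4)=0$.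
\end{proof}

\subsection{Six curves}

We want maps $f\colon\Lambda\to\mathbb{P}^2_x$ of degree $3$ with $f(t_i)=p_i$ for six indices. Case (b) above shows how to write such maps down. Let $t$ be an affine coordinate on $\Lambda$ and let $c_1p_1+c_2p_2+c_3p_3=0$ be the linear relation among three collinear points; all $c_i$ are nonzero. The interpolation polynomial
\[
f(t)=\prod_{j=1}^3(t-t_j)\cdot\sum_{i=1}^3\frac{c_ip_i}{t-t_i}
\]
takes at $t_i$ a nonzero multiple of $p_i$, whatever the $c_i\neq0$ are. A priori it has degree $2$, with leading coefficient $\sum c_ip_i$; the relation lowers the degree to $1$, and $f$ is the isomorphism $\Lambda\to M$. With six points the a priori degree is $5$, and we must kill two vector coefficients. These are six linear equations in six unknowns $c_i$, so the condition on $\Lambda$ is the vanishing of one determinant. The difficulty is that solutions may degenerate: some $c_i$ may vanish, and the determinant might vanish only along lines $\Lambda$ through some $q_{ij}$. The first degeneration only lowers the anticanonical degree; the second is handled by the second inequality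 of Proposition~\ref{prop:obstruction}.

\begin{proposition}\label{prop:six}
Let $m\geq6$, let the $p_i$ be distinct, and assume \textup{(G2)}. Then $\widetilde{X}$ has no SQM $X$ with terminal Gorenstein singularities and $-K_X$ ample.
\end{proposition}

\begin{proof}
Suppose that $X$ exists and let $Z$ be as in Proposition~\ref{prop:obstruction}. We find infinitely many curves in $Z$, contradicting $\dim Z\leq1$.

\emph{The determinant.} For a line $\Lambda=\mathbb{P}(U_\Lambda)$, with $U_\Lambda\subset V_2$ of dimension $2$, consider the six vectors $p_i\otimes u_i|_{U_\Lambda}$ ($i\leq6$) in the six-dimensional space $V_1\otimes U_\Lambda^*$. As $\Lambda$ varies in the dual plane, their determinant is a section of $\det(V_1\otimes U^*)=(\det U^*)^{\otimes3}=\mathcal{O}(3)$, where $U$ is the tautological bundle of rank $2$. Its zero locus is a cubic or the whole dual plane; in either case it contains an irreducible curve $\mathcal{D}$. We discard finitely many $\Lambda\in\mathcal{D}$ when convenient, first of all the lines $C_j'$, $j\leq m$. Let $t$ be an affine coordinate on $\Lambda\in\mathcal{D}$ in which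 the points $t_i=\Lambda\cap C_i'$ ($i\leq6$) are finite. Then $U_\Lambda^*$ is the space of polynomials of degree $\leq1$, and $u_i|_{U_\Lambda}$ is a nonzero multiple of $t-t_i$. Linear dependence gives $c_1,\dots,c_6$, not all zero, with $\sum c_ip_i\,(t-t_i)=0$, that is, $\sum c_ip_i=0$ and $\sum c_it_ip_i=0$. Therefore
\begin{equation}\label{eq:Sigma}
\Sigma(t)=\sum_{i=1}^6\frac{c_ip_i}{t-t_i}=\sum_{k\geq0}t^{-k-1}\sum_{i=1}^6c_it_i^kp_i=O(t^{-3})\qquad(t\to\infty).
\end{equation}

\emph{Graphs.} Let $f\neq0$ be a polynomial in $t$ of degree $\leq d$ with values in $V_1$, seen as an element of $V_1\otimes H^0(\Lambda,\mathcal{O}(d))$. Write $f=hf'$, where $h\in H^0(\Lambda,\mathcal{O}(k))$ is the greatest common divisor of the components. Then $f'$ defines a morphism $\Lambda\to\mathbb{P}^2_x$ of degree $d-k$, and at a point $t$ with $h(t)\neq0$ the vector $f(t)$ is nonzero and represents $f'(t)$. Let $\gamma_\Lambda$ be the transform of the graph of $f'$. It lies in no $E_j$ because $\Lambda\neq C_j'$, it has $H_1\cdot\gamma_\Lambda=d-k$ and $H_2\cdot\gamma_\Lambda=1$, and its $y$-image is $\Lambda$, so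 different $\Lambda$ give different curves. Let $q_{ij}^*$ be the line in the dual plane formed by the lines through $q_{ij}$.

\emph{Case 1: $\mathcal{D}\neq q_{ij}^*$ for all $i<j\leq6$.} We may assume that $\Lambda$ contains no $q_{ij}$, so $t_1,\dots,t_6$ are distinct. Put $f=\prod_{j=1}^6(t-t_j)\cdot\Sigma$. It is a polynomial, of degree $\leq3$ by \eqref{eq:Sigma}, and $f(t_i)=c_i\prod_{j\neq i}(t_i-t_j)\,p_i$; so $f\neq0$. Since $h$ has at most $k$ zeros, $f'(t_i)=p_i$ for at least $6-k$ indices, and
\[
-K_{\widetilde{X}}\cdot\gamma_\Lambda\leq3(3-k)+3-2(6-k)=-k\leq0 .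
\]
Hence $\gamma_\Lambda\subset Z$.

\emph{Case 2: $\mathcal{D}=q_{12}^*$, after relabeling.} By (G2) the points $q_{ij}$ are distinct, so we may assume that $\Lambda$ contains no other $q_{ij}$: then $t_1=t_2$, and $t_1,t_3,t_4,t_5,t_6$ are distinct. Put $f=(t-t_1)\prod_{j=3}^6(t-t_j)\cdot\Sigma$, a polynomial of degree $\leq2$. The value $f(t_i)$ is $c_ip_i$ times a nonzero scalar for $i\geq3$, and $f(t_1)$ is $c_1p_1+c_2p_2$ times a nonzero scalar. As $p_1,p_2$ are independent, $f=0$ would force all $c_i=0$; so $f\neq0$. Since $f'(t_i)=p_i$ for at least $4-k$ of the indices $i\in\{3,\dots,6\}$,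
\[
-K_{\widetilde{X}}\cdot\gamma_\Lambda\leq3(2-k)+3-2(4-k)=1-k .
\]
If $k\geq1$, then $\gamma_\Lambda\subset Z$. Let $k=0$. Then $f(t_1)\neq0$ represents a point $p'\in\overline{p_1p_2}$, and $(p',q_{12})$ lies on the graph. If $p'\in\{p_1,p_2\}$, the graph also meets $C_1$ or $C_2$, the degree is $\leq-1$, and $\gamma_\Lambda\subset Z$. Otherwise $(p',q_{12})$ lies on no $C_j$, because by (G2) $q_{12}\in C_j'$ only for $j=1,2$. So $\gamma_\Lambda$ meets $\ell_{12}$ over this point. But $\ell_{12}\subset Z$, as $-K_{\widetilde{X}}\cdot\ell_{12}<0$. Thus $\gamma_\Lambda$ meets $Z$ and has degree $\leq1$, which forces $\gamma_\Lambda\subset Z$.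
\end{proof}

\section{A linear system whose base scheme is the flipping locus}\label{sec:N}

To apply Proposition~\ref{prop:flip} we must find the curves $R_k$ and show that $L=\pi^*(-K_{\widetilde{X}})-F$ is base point free. Put
\[
N=H_1+2H_2-\sum_iE_i,\qquad N'=2H_1+H_2-\sum_iE_i,\qquad\text{so that}\quad -K_{\widetilde{X}}=N+N' .
\]
For a line bundle $\mathcal{L}$ and a subspace $W\subset H^0(\mathcal{L})$, the \emph{base scheme} is defined by the image of $W\otimes\mathcal{L}^{-1}\to\mathcal{O}$. If a subsystem of $|N|$ has base scheme $\bigsqcup R_k$, with its reduced structure, then the base ideal generates $\mathcal{O}(-F)$ on $B$, so $\pi^*N-F$ is base point free; if moreover $N'$ is base point free, so is $L$. The advantage of $N$ is that its sections are linear in $x$.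

\subsection{Two curves, and the sheaf $\mathcal{K}$}

\begin{example}\label{ex:two}
Let $m=2$, $p_1=(1,0,0)$, $p_2=(0,1,0)$, $u_1=y_1$, $u_2=y_2$. A form of bidegree $(1,1)$ vanishes on $C_1$ and $C_2$ if and only if the coefficient of $x_1$ is a multiple of $y_1$ and that of $x_2$ is a multiple of $y_2$. These forms are spanned by $x_1y_1,\ x_2y_2,\ x_3y_1,\ x_3y_2,\ x_3y_3$. On the chart $y_3=1$, with $u=y_1$, $v=y_2$ and $q_{12}=\{u=v=0\}$, they generate
\[
I=(ux_1,\ vx_2,\ x_3).
\]
Where $x_3=1$, $I$ is the unit ideal, and neither $E_1$, $E_2$ nor $\ell_{12}$ meets this set. Where $x_1=1$, we have $I=(u,vx_2,x_3)$, and only $C_1$, with ideal $(u,x_2,x_3)$, is blown up. On $U_{x_2}$ put $u=u'x_2$, $x_3=x_3'x_2$; then $I$ generates $x_2\cdot(u',v,x_3')$, which is $\mathcal{O}(-E_1)$ times the ideal of $\ell_{12}$. On $U_u$ and $U_{x_3}$ it generates $(u)$ and $(x_3)$, that is, $\mathcal{O}(-E_1)$; and $\ell_{12}$ avoids these charts, since off $E_1$ it has $u=x_3=0$. Where $x_2=1$ the same holds with the indices $1,2$ and the letters $u,v$ exchanged. On the chart $y_2=1$ the forms generate $(y_1x_1,x_2,x_3)$,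 the ideal of $C_1$, and symmetrically on $y_1=1$. So the base scheme of these sections of $H_1+H_2-E_1-E_2$ is exactly the reduced curve $\ell_{12}$.
\end{example}

Locally on $\mathbb{P}^2_y$, the ideal in the example has three generators. They are the local bases of a vector bundle of rank $3$ on $\mathbb{P}^2_y$, which turns the study of $|N|$ into linear algebra over the plane. Assume (G2) from now on, and let
\[
\mathcal{K}=\ker\Bigl(V_1^*\otimes\mathcal{O}_{\mathbb{P}^2_y}\longrightarrow\bigoplus_{i=1}^m\mathcal{O}_{C_i'}\Bigr),
\]
the $i$-th component being evaluation at $p_i$ followed by restriction to $C_i'$. A local section of $\mathcal{K}$ is a linear form $s=\sum s_k(y)x_k$ with $s(p_i)\in(u_i)$ for all $i$. By (G2) at most two lines $C_i'$ pass through a point $y$, and two of the $p_i$ are independent. So near $y$ we have one of three pictures, in which the map is surjective and $\mathcal{K}$ is free of rank $3$: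
\begin{itemize}
\item $y$ on no $C_i'$: basis $x_1,x_2,x_3$;
\item $y$ on $C_i'$ only: basis $u_ix_1,x_2,x_3$, in coordinates with $p_i=(1,0,0)$;
\item $y=q_{ij}$: basis $u_ix_1,u_jx_2,x_3$, in coordinates with $p_i=(1,0,0)$, $p_j=(0,1,0)$.
\end{itemize}
These bases show that $\det\mathcal{K}=\mathcal{O}(-m)$, and the defining sequence gives $\chi(\mathcal{K}(2))=3\cdot6-3m$. We write $\mathcal{K}$ also for the pullback to $\widetilde{X}$. The points $q_{ij}$ are distinct by (G2), so the $\ell_{ij}$ are pairwise disjoint smooth curves; let $J$ be the ideal of their union.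

\begin{lemma}\label{lem:ev}
The evaluation map $\mathcal{K}\to\mathcal{O}(H_1)$ on $\widetilde{X}$ has image $J\cdot\mathcal{O}(H_1-\sum E_i)$.
\end{lemma}

\begin{proof}
In the first picture the map is surjective and nothing is blown up. In the second, the image on $\mathbb{P}^2_x\times\mathbb{P}^2_y$ is $(u_ix_1,x_2,x_3)$; this is the unit ideal where $x_2\neq0$ or $x_3\neq0$ and equals $(u_i,x_2,x_3)$ where $x_1=1$, so it is the ideal of $C_i$ and generates $\mathcal{O}(-E_i)$. In the third, $u_i,u_j$ are local coordinates at $q_{ij}$, only $C_i$ and $C_j$ lie over a neighborhood of $q_{ij}$, and the computation is that of Example~\ref{ex:two}.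
\end{proof}

Twisting by $2H_2$ we get a map $\mathcal{K}(2)\to\mathcal{O}(N)$ with image $J\cdot\mathcal{O}(N)$, and an inclusion $H^0(\mathbb{P}^2_y,\mathcal{K}(2))\subset H^0(\widetilde{X},N)$. Knowing a base scheme exactly also yields normal bundles.

\begin{lemma}\label{lem:normal}
Let $R\cong\mathbb{P}^1$ be a curve in a smooth fourfold, with ideal $I_R$. Let $\mathcal{E}\to\mathcal{L}$ be a map, defined near $R$, from a vector bundle of rank $3$ to a line bundle, with image $I_R\cdot\mathcal{L}$. If $\mathcal{E}|_R$ is trivial and $\mathcal{L}\cdot R=-1$, then $R$ is an exceptional line.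
\end{lemma}

\begin{proof}
Restricting to $R$ gives a surjection $(\mathcal{E}\otimes\mathcal{L}^{-1})|_R=\mathcal{O}(1)^{\oplus3}\to I_R/I_R^2=\mathcal{N}_R^*$ between vector bundles of rank $3$, hence an isomorphism.
\end{proof}

\begin{corollary}\label{cor:lij}
Each $\ell_{ij}$ is an exceptional line, with $N\cdot\ell_{ij}=-1$, $N'\cdot\ell_{ij}=0$, $E_i\cdot\ell_{ij}=E_j\cdot\ell_{ij}=1$ and $E_k\cdot\ell_{ij}=0$ for $k\neq i,j$.
\end{corollary}

\begin{proof}
We have $H_1\cdot\ell_{ij}=1$ and $H_2\cdot\ell_{ij}=0$, and Lemma~\ref{lem:E} gives the numbers $E_k\cdot\ell_{ij}$, as $q_{ij}\notin C_k'$ for $k\neq i,j$. Apply Lemma~\ref{lem:normal} to $\mathcal{K}(2)\to\mathcal{O}(N)$; the bundle $\mathcal{K}(2)$ is trivial on $\ell_{ij}$, along which $y$ is constant.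
\end{proof}

It remains to see where $\mathcal{K}(2)$ is generated by global sections. The numbers indicate what happens: $\chi(\mathcal{K}(2))$ is $6$ for $m=4$ and $3$ for $m=5$, and three sections of a bundle of rank $3$ with determinant $\mathcal{O}(6-5)$ become dependent along a line.

\subsection{Four curves}\label{sec:four}

Let $m\geq4$ and assume (G1), (G2). Any three of $p_1,\dots,p_4$ are independent, and so are any three of $u_1,\dots,u_4$. So there are coordinates with
\[
p_i=e_i,\quad u_i=y_i\ \ (i\leq3),\qquad p_4=\mathbf{1}=(1,1,1),\quad u_4=y_1+y_2+y_3 .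
\]
The conditions (G1)--(G3) and the objects $\mathcal{K}$, $N$ do not depend on the order of the indices, so such coordinates may be set up after any relabeling. We use the bilinear dot and cross products on $\mathbb{C}^3$, and put $y^\perp=\{c:c\cdot y=0\}$. For $y\neq0$ the map $\alpha\mapsto\alpha\times y$ has kernel $\mathbb{C}y$ and image $y^\perp$.

Let $\mathcal{K}_4$ be the sheaf attached to the first four pairs. (The twist $\mathcal{K}_4(1)$ is not enough: its sections $\sum c_ix_iy_i$ must have $\sum c_iy_i\in\mathbb{C}u_4$, so they are the multiples of $\sum x_iy_i$.) A section of $\mathcal{K}_4(2)$ is $s=\sum_{i\leq 3} x_iy_i\mu_i(y)$ with $\mu_i$ linear and $s(\mathbf{1})=\sum y_i\mu_i=\mu\cdot u_4$ for a linear form $\mu$. Then $\sum y_i(\mu_i-\mu)=0$, so the matrix expressing the three forms $\mu_i-\mu$ in terms of $y$ is skew-symmetric, which means $\mu_i=\mu+(\alpha\times y)_i$ for a unique $\alpha\in\mathbb{C}^3$. Conversely every pair $(\mu,\alpha)$ gives a section. Off $C_4'$ the sheaf $\mathcal{K}_4$ has the basis $y_1x_1,y_2x_2,y_3x_3$ (up to twist), and in this basis the value of $(\mu,\alpha)$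 at $y$ is
\begin{equation}\label{eq:value}
c=\mu(y)\,\mathbf{1}+\alpha\times y\in\mathbb{C}^3 .
\end{equation}

\begin{proposition}\label{prop:base4}
Let $m=4$ and assume \textup{(G1), (G2)}. The base scheme of $H^0(\mathcal{K}(2))\subset H^0(\widetilde{X},N)$ is the reduced union of the six curves $\ell_{ij}$.
\end{proposition}

\begin{proof}
At $y\notin C_4'$ the values \eqref{eq:value} span $\mathbb{C}\mathbf{1}+y^\perp$, which is $\mathbb{C}^3$ because $\mathbf{1}\cdot y=u_4(y)\neq0$. Every $y$ lies off some $C_i'$, so after relabeling we see that $\mathcal{K}(2)$ is globally generated. Apply Lemma~\ref{lem:ev}.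
\end{proof}

\subsection{Five curves: the line $\Lambda_0$}

In the rest of this section $m=5$ and (G1)--(G3) hold. In the coordinates of Section~\ref{sec:four} let $p_5=a$, $u_5=b\cdot y$, $A=\operatorname{diag}(a_1,a_2,a_3)$ and $w=a\times b$. By (G1), $a_i\neq0$ and $a_i\neq a_j$ for $i\neq j$, since $x_i=0$ and $x_i=x_j$ are lines through two of $p_1,\dots,p_4$.

\emph{Condition \textup{(G3)} in coordinates.} The isomorphism $V_1\to V_2^*$, $c\mapsto c\cdot y$, sends $p_k$ to $u_k$ for $k\leq4$. Fix $j\leq4$. We get an isomorphism from the pencil $\mathbb{P}(V_1/\mathbb{C}p_j)$ to $\mathbb{P}(V_2^*/\mathbb{C}u_j)\cong C_j'$, where a form goes to its zero on $C_j'$. It sends $\overline{p_jp_k}$ to $q_{jk}$ for the three indices $k\leq4$, $k\neq j$, and it is the only projective isomorphism that does so. It sends $\overline{p_jp_5}$ to the zero of $a\cdot y$ on $C_j'$, while $q_{j5}$ is the zero of $b\cdot y$. Neither $a$ nor $b$ is proportional to $p_j$, so these two points agree if and only if $p_j,a,b$ are dependent, that is, $p_j\cdot w=0$. Hence (G3) for $j\leq4$ says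
\begin{equation}\label{eq:G3}
w_1w_2w_3\neq0\qquad\text{and}\qquad\mathbf{1}\cdot w\neq0 .
\end{equation}

\emph{The space $W=H^0(\mathcal{K}(2))$.} For a section $(\mu,\alpha)$ of $\mathcal{K}_4(2)$ we have
\[
s(a)=\sum a_iy_i\mu_i=(a\cdot y)\,\mu+Ay\cdot(\alpha\times y)=(a\cdot y)\,\mu+\alpha\cdot(y\times Ay),
\]
and $(\mu,\alpha)\in W$ if and only if $s(a)$ vanishes on $C_5'$. Since $w\neq0$, the form $a\cdot y$ is nonzero on $C_5'$, and its zero is $w$. Evaluating at $w$ gives the necessary condition $\alpha\cdot v=0$, where
\[
v=w\times Aw=\bigl(w_2w_3(a_3-a_2),\ w_3w_1(a_1-a_3),\ w_1w_2(a_2-a_1)\bigr).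
\]
Conversely, if $\alpha\cdot v=0$, the quadratic form $\alpha\cdot(y\times Ay)$ on $C_5'$ is divisible by $a\cdot y$, so a suitable $\mu$ exists and is unique modulo $b\cdot y$. By \eqref{eq:G3} all $v_i$ are nonzero. Hence $\dim W=2+1=3$, the pair $(b\cdot y,0)$ lies in $W$, and the vectors $\alpha$ that occur fill $v^\perp$. Using $a\cdot w=0$,
\[
v_2-v_3=w_1\bigl(a_1(w_2+w_3)-a_2w_2-a_3w_3\bigr)=a_1w_1\,(\mathbf{1}\cdot w),
\]
and permuting the indices cyclically, $v_3-v_1=a_2w_2(\mathbf{1}\cdot w)$ and $v_1-v_2=a_3w_3(\mathbf{1}\cdot w)$. So the $v_i$ are pairwise distinct. Since $\det(e_i,\mathbf{1},v)$ is one of these differences up to sign,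
\begin{equation}\label{eq:indep}
e_i,\ \mathbf{1},\ v\ \text{ are linearly independent for } i=1,2,3 .
\end{equation}

For a point $y$ lying on $C_j'$ and on no other $C_k'$, let $\eta_j$ be the class of $u_j\xi$ in the fiber $\mathcal{K}_y$, where $\xi\in V_1^*$ and $\xi(p_j)\neq0$. Up to a scalar it does not depend on $\xi$: if $\xi(p_j)=0$, then $\xi$ is a section of $\mathcal{K}$ near $y$ and $u_j\xi$ vanishes at $y$. We identify the fibers of $\mathcal{K}$ and $\mathcal{K}(2)$ up to a scalar.

\begin{lemma}\label{lem:Lambda}
The determinant of the evaluation map $\epsilon\colon W\otimes\mathcal{O}\to\mathcal{K}(2)$ is a nonzero linear form $\lambda$. Let $\Lambda_0=\{\lambda=0\}$.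
\begin{enumerate}
\item[(a)] $\Lambda_0\neq C_j'$ for all $j$, and no $q_{ij}$ lies on $\Lambda_0$.
\item[(b)] Near each $y\in\Lambda_0$ there is a basis $g_1,g_2,g_3$ of $\mathcal{K}(2)$ such that the image of $\epsilon$ is generated by $g_1,g_2,\lambda g_3$.
\item[(c)] If $y\in\Lambda_0\cap C_j'$, then $\eta_j\notin\epsilon_y(W)$.
\item[(d)] The cokernel $\theta$ of $\epsilon$ is $\mathcal{O}_{\Lambda_0}(-1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $y\notin C_4'\cup C_5'$. By \eqref{eq:value}, and since $b\cdot y\neq0$, the image $\epsilon_y(W)$ is $\mathbb{C}\mathbf{1}+\{\alpha\times y:\alpha\in v^\perp\}$. If $v\cdot y\neq0$, then $\alpha\mapsto\alpha\times y$ is injective on $v^\perp$, with image $y^\perp$, and $\epsilon_y$ is surjective. If $v\cdot y=0$, take $\alpha$ such that $\alpha,y$ is a basis of $v^\perp$; then $\alpha\times y\neq0$ is orthogonal to $v^\perp$, hence proportional to $v$, and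
\begin{equation}\label{eq:rank2}
\epsilon_y(W)=\langle\mathbf{1},v\rangle,\quad\text{of dimension }2 .
\end{equation}
So $\det\epsilon$ is a nonzero section of $\det\mathcal{K}(2)=\mathcal{O}(1)$. Its zero line $\Lambda_0$ does not depend on the labeling, and it agrees with $\{v\cdot y=0\}$ off $C_4'\cup C_5'$.

(a) If $\Lambda_0=C_j'$, relabel so that $j=1$. Then $\Lambda_0\not\subset C_4'\cup C_5'$, so $\{v\cdot y=0\}=\{y_1=0\}$, contradicting $v_2\neq0$. Hence $\Lambda_0=\{v\cdot y=0\}$ in every labeling. The point $q_{12}=(0,0,1)$ is not on it because $v_3\neq0$, and any $q_{ij}$ is $q_{12}$ in a suitable labeling.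

By (a) a point $y\in\Lambda_0$ lies on at most one $C_j'$. Relabel so that $j=1$ if there is one; then $y\notin C_4'\cup C_5'$ and \eqref{eq:rank2} holds. (b) A $2\times2$ minor of $\epsilon$ is invertible near $y$, so row and column operations bring $\epsilon$ to the form $\operatorname{diag}(1,1,\delta)$, where $\delta$ is $\lambda$ times a unit. (c) Here $\eta_1$ is the class of $y_1x_1$, that is, $c=e_1$; use \eqref{eq:indep}. (d) By (b), $\theta$ is a line bundle on $\Lambda_0\cong\mathbb{P}^1$. As $\epsilon$ is injective, $\chi(\theta)=\chi(\mathcal{K}(2))-3=0$, so $\deg\theta=-1$.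
\end{proof}

\begin{remark}
This is where (G3) enters. If for instance $w_1=0$ and $w_2w_3\neq0$, then $v$ is proportional to $e_1$, and $W$ fails to generate $\mathcal{K}(2)$ along the line $C_1'$ itself, over which the curves of Proposition~\ref{prop:special}(d) lie.
\end{remark}

\subsection{Five curves: the curve $R_0$}

Over a point $y\in\Lambda_0$ off the $C_j'$, the sections in $W$ restrict to a pencil of linear forms in $x$, with one common zero; these zeros trace a curve. The delicate points are the five points $\Lambda_0\cap C_j'$, where the fiber of $\widetilde{X}\to\mathbb{P}^2_y$ is reducible. There we compare $\widetilde{X}$ with the projective bundle of $\mathcal{K}$. By (G1) the five points $p_i$ lie on a unique conic $Q$, which is smooth: a conic through them exists, a reducible one would contain three of them on a line, and two irreducible conics share at most four points.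

\begin{proposition}\label{prop:base5}
The base scheme of $W\subset H^0(\widetilde{X},N)$ is the reduced disjoint union of the ten curves $\ell_{ij}$ and a smooth curve $R_0$. The curve $R_0$ is an exceptional line, maps isomorphically onto $\Lambda_0$ and onto $Q$, and satisfies $H_1\cdot R_0=2$, $H_2\cdot R_0=E_i\cdot R_0=1$, $N\cdot R_0=-1$, $N'\cdot R_0=0$.
\end{proposition}

\begin{proof}
Off $\Lambda_0$ the map $\epsilon$ is an isomorphism, so over $\mathbb{P}^2_y\setminus\Lambda_0$ the base scheme is given by Lemma~\ref{lem:ev}; all $\ell_{ij}$ lie there by Lemma~\ref{lem:Lambda}(a).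

Let $y\in\Lambda_0$, and let $V$ be a neighborhood of $y$ that avoids the lines $C_k'$ not through $y$ and on which Lemma~\ref{lem:Lambda}(b) holds. It contains no $q_{ij}$, so $\mathcal{K}(2)\to\mathcal{O}(N)$ is surjective on the preimage $\widetilde{X}_V$ of $V$. Let $\mathbb{P}_V\to V$ be the bundle of one-dimensional quotients of $\mathcal{K}(2)$; a basis of $\mathcal{K}(2)$ on $V$ gives homogeneous coordinates on its fibers. The surjection defines a $V$-morphism $\sigma\colon\widetilde{X}_V\to\mathbb{P}_V$, whose coordinates are the images of the basis elements in $\mathcal{O}(N)$. The base scheme over $V$ is $\sigma^{-1}(S)$, where $S\subset\mathbb{P}_V$ is defined by $g_1,g_2,\lambda g_3$. Since $g_3$ is a unit where $g_1=g_2=0$, the scheme $S=\{g_1=g_2=\lambda=0\}$ is a section of $\mathbb{P}_V$ over $\Lambda_0\cap V$. We claim that $\sigma^{-1}(S)\to S$ is an isomorphism and that $\sigma^{-1}(S)$ is disjoint from all $T_k$.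

If $y$ lies on no $C_j'$, then $\sigma$ is an isomorphism and no $T_k$ meets $\widetilde{X}_V$. Let $y\in C_j'$, let $u$ be an equation of $C_j'$ on $V$ (shrinking $V$), and take the basis $k_1=ux_1$, $k_2=x_2$, $k_3=x_3$, with $p_j=(1,0,0)$; thus $k_1(y)=\eta_j$. Let $\Pi=\{u=k_1=0\}\subset\mathbb{P}_V$.

First, $\sigma$ maps $\widetilde{X}_V\setminus T_j$ isomorphically onto $\mathbb{P}_V\setminus\Pi$. Indeed, the preimage of $\{u=0\}$ is $T_j\cup E_j$, so by Lemma~\ref{lem:local}(a) the set $\widetilde{X}_V\setminus T_j$ is the union of $\{u\neq0\}$ and $U_u$. Over $\{u\neq0\}$ the map $\sigma$ is an isomorphism. On $U_u\cong V\times\mathbb{A}^2$ it is $[u:ux_2':ux_3']=[1:x_2':x_3']$, an isomorphism onto $\{k_1\neq0\}$. As $\sigma$ preserves $u$, it is injective on the union, so the two isomorphisms glue.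

Second, $\sigma(T_j)\subset\Pi$: the pullback of $u$ has divisor $T_j+E_j$, so $ux_1$, as a section of $\mathcal{O}(H_1-E_j)$, vanishes on $T_j$.

Third, $S\cap\Pi=\emptyset$: the only point of $S$ with $u=0$ lies over $\Lambda_0\cap C_j'=\{y\}$; it is the quotient of $\mathcal{K}(2)_y$ by $\epsilon_y(W)$, and $k_1(y)=\eta_j$ is not in $\epsilon_y(W)$ by Lemma~\ref{lem:Lambda}(c). These three facts prove the claim.

So the part of the base scheme over $\Lambda_0$ is a smooth curve $R_0$ that maps isomorphically onto $\Lambda_0$ and is disjoint from the $T_k$ and the $\ell_{ij}$. In particular $H_2\cdot R_0=1$, and $T_i\cdot R_0=0$ gives $E_i\cdot R_0=1$. The surjection $\mathcal{K}(2)|_{R_0}\to\mathcal{O}(N)|_{R_0}$ kills $W$, so it factors through a surjection of line bundles $\theta\to\mathcal{O}(N)|_{R_0}$, which is an isomorphism; thus $N\cdot R_0=-1$. This reads $H_1\cdot R_0+2-5=-1$, so $H_1\cdot R_0=2$ and $N'\cdot R_0=4+1-5=0$. Lemma~\ref{lem:normal} applied to $W\otimes\mathcal{O}\to\mathcal{O}(N)$ shows that $R_0$ is an exceptional line. Finally $R_0$ meets every $E_i$ (it is not contained in $E_i$,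 as $\Lambda_0\neq C_i'$), so its $x$-image is an irreducible curve of degree $\leq2$ through the five points. It is $Q$ by (G1), the map $R_0\to Q$ has degree $1$, and $Q$ is smooth.
\end{proof}

Thus $\beta(R_0)$ is the graph of an isomorphism $\Lambda_0\to Q$ sending $\Lambda_0\cap C_i'$ to $p_i$: the case $(d,n)=(2,5)$ of the count in Section~\ref{sec:intro}.

\section{Positivity}\label{sec:pos}

In this section $m\in\{4,5\}$, (G1) and (G2) hold, and (G3) holds if $m=5$. Let $R_1,\dots,R_r$ be the exceptional lines of Propositions~\ref{prop:base4} and~\ref{prop:base5}.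

\subsection{The class $N'$}

We decompose $N'=(2H_1-\sum_{j\neq i}E_j)+(H_2-E_i)$, for each $i$. Let $\mathcal{Q}_i$ be the system of conics through the points $p_j$, $j\neq i$, and for $D\in\mathcal{Q}_i$ put $\widehat{D}=\beta^*(D\times\mathbb{P}^2_y)-\sum_{j\neq i}E_j$, an effective divisor.

\begin{lemma}\label{lem:conics}
Consider three or four points of the plane, no three collinear. The conics through them have no other common point, and at each of the points two of these conics are smooth with different tangent lines.
\end{lemma}

\begin{proof}
For $e_1,e_2,e_3$ use $x_2x_3$, $x_1x_3$, $x_1x_2$; at $e_1$ the last two are smooth with tangents $x_3=0$ and $x_2=0$, and the other points are obtained by permuting coordinates. For four points $z_1,\dots,z_4$ use $\overline{z_1z_2}+\overline{z_3z_4}$ and $\overline{z_1z_3}+\overline{z_2z_4}$. A component of the first meets a component of the second in exactly one of the $z_k$, and each $z_k$ lies on one component of each.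
\end{proof}

\begin{lemma}\label{lem:Nprime}
\begin{enumerate}
\item[(a)] The intersection of all $\widehat{D}$, $D\in\mathcal{Q}_i$, is contained in $\bigcup_{j\neq i}P_j$.
\item[(b)] $N'$ is base point free.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $z\notin\bigcup_{j\neq i}P_j$ lie over $(x,y)$. If $x\neq p_j$ for all $j\neq i$, some $D$ misses $x$ by Lemma~\ref{lem:conics}. If $x=p_j$ with $j\neq i$, then $z=[\xi:\nu]\in E_j$ with $\xi\neq0$, since the preimage of $\{p_j\}\times\mathbb{P}^2_y$ is $E_j\cup P_j$. Some $D$ is smooth at $p_j$ with $\xi\notin T_{p_j}D$, and $z\notin\widehat{D}$ by Lemma~\ref{lem:local}(c).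

(b) The divisors $\widehat{D}+T_i$ are in $|N'|$, so by (a) the base locus is contained in $T_i\cup\bigcup_{j\neq i}P_j$ for every $i$. A point of $P_k$ is not in this set for $i=k$, by Lemma~\ref{lem:local}(b). A point on no $P_k$ is not in this set for an index $i$ with $y\notin C_i'$, which exists by (G2).
\end{proof}

On a line in the plane $P_i$ we have $N'$-degree $0+1-1=0$. So on $P_i$ the positivity of $L$ must come from $\pi^*N-F$ alone, and we need to know that $F$ subtracts nothing there.

\begin{lemma}\label{lem:Pdisj}
Each $P_i$ is disjoint from $R_1,\dots,R_r$.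
\end{lemma}

\begin{proof}
If $i\notin\{j,k\}$, the $x$-image of $\ell_{jk}$ misses $p_i$ by (G1). For the other curves recall that $P_i\subset\widehat{M}$ for every line $M\ni p_i$. For general $M$ we have $\ell_{ij}\not\subset\widehat{M}$ and $\widehat{M}\cdot\ell_{ij}=1-1=0$, so $\widehat{M}\cap\ell_{ij}=\emptyset$. For $m=5$ and general $M$ we have $R_0\not\subset\widehat{M}$ and $\widehat{M}\cdot R_0=2-1=1$, so $\widehat{M}\cap R_0$ is a single point. It is the point over the second intersection of $M$ with $Q$, which is not over $p_i$, hence not in $P_i$.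
\end{proof}

\subsection{The curves on which $L$ vanishes}

Let $\pi\colon B\to\widetilde{X}$ be the blow-up of the $R_k$, with exceptional divisor $F$. By Propositions~\ref{prop:base4}, \ref{prop:base5} and Lemma~\ref{lem:Nprime}, both summands of
\[
L=\pi^*(-K_{\widetilde{X}})-F=(\pi^*N-F)+\pi^*N'
\]
are base point free, so $L$ is, and a curve of $L$-degree $0$ has degree $0$ for both.

\begin{proposition}\label{prop:positive}
If $\gamma\subset B$ is an irreducible curve not contained in $F$, then $L\cdot\gamma>0$.
\end{proposition}

\begin{proof}
Suppose $L\cdot\gamma=0$. The image $\delta=\pi(\gamma)$ is a curve different from the $R_k$, and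
\begin{equation}\label{eq:zero}
N'\cdot\delta=0,\qquad N\cdot\delta=F\cdot\gamma\geq0 .
\end{equation}
Put $d_1=H_1\cdot\delta$, $d_2=H_2\cdot\delta$. We reach a contradiction in each case.

\emph{$\delta\subset P_i$.} By Lemma~\ref{lem:local}(b), $d_1=0$, $E_i\cdot\delta=d_2>0$ and $E_j\cdot\delta=0$ for $j\neq i$. So $N\cdot\delta=d_2>0$, whereas $F\cdot\gamma=0$ by Lemma~\ref{lem:Pdisj}.

\emph{$\delta\subset E_i$, $\delta\not\subset P_i$.} Here $d_1=0$ and $E_j\cdot\delta=0$ for $j\neq i$, so $N'\cdot\delta=d_2-E_i\cdot\delta$. If $\delta$ lies in a fiber of $E_i\to C_i$, then $d_2=0$ and $-E_i\cdot\delta>0$. Otherwise $d_2>0$, and $-E_i\cdot\delta=(H_1-E_i)\cdot\delta\geq0$ by Lemma~\ref{lem:local}(d). In both cases $N'\cdot\delta>0$.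

From now on $\delta$ lies in no $E_i$ and no $P_i$; so $E_i\cdot\delta\geq0$ and $d_1+d_2>0$.

\emph{$d_1=0$.} Then $x$ is constant on $\delta$ and differs from all $p_i$, as the preimage of $\{p_i\}\times\mathbb{P}^2_y$ is $E_i\cup P_i$. So $\delta$ misses all $E_i$, and $N'\cdot\delta=d_2>0$.

\emph{$d_2=0$.} Then $\delta$ is the transform of $\Gamma\times\{y\}$ with $\deg\Gamma=d_1$. By Lemma~\ref{lem:E}, $\sum E_i\cdot\delta$ is the sum of $\operatorname{mult}_{p_i}\Gamma$ over the indices $i$ with $y\in C_i'$, at most two by (G2). One multiplicity is at most $d_1$. If $y=q_{ij}$, then $\Gamma\neq\overline{p_ip_j}$ as $\delta\neq\ell_{ij}$, and intersecting with this line bounds the sum of the two multiplicities by $d_1$. So $N'\cdot\delta\geq2d_1-d_1>0$.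

\emph{$d_1,d_2>0$.} Let $\Gamma$ be the $x$-image of $\delta$, an irreducible curve. Call $i$ \emph{good} if $\delta\not\subset T_i$. The $y$-image of $\delta$ is a curve and equals $C_i'$ if $\delta\subset T_i$, so at least $m-1$ indices are good. For good $i$ we have $T_i\cdot\delta\geq0$, and $\widehat{D}\cdot\delta\geq0$ for $D\in\mathcal{Q}_i$ by Lemma~\ref{lem:Nprime}(a). The sum is $N'\cdot\delta=0$, so both vanish. Hence $E_i\cdot\delta=d_2$, and every $\widehat{D}$ that meets $\delta$ contains it: every conic of $\mathcal{Q}_i$ through a point of $\Gamma\setminus\{p_1,\dots,p_m\}$ contains $\Gamma$.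

Let $m=4$ and $i$ good. If a point $x\in\Gamma$, $x\neq p_i$, were on none of the lines joining two of the three points $p_j$, $j\neq i$, the conics of $\mathcal{Q}_i$ through $x$ would have only four common points by Lemma~\ref{lem:conics}, and could not all contain $\Gamma$. So $\Gamma=\overline{p_jp_k}$ with $j,k\neq i$. By (G1) the line determines $\{j,k\}$, so at most two indices are good, not three.

Let $m=5$ and $i$ good. As $\dim\mathcal{Q}_i\geq1$, some member passes through a given point of $\Gamma$, and so contains $\Gamma$. If $\Gamma$ is a line, this member is a pair of lines through four points, no three collinear, so $\Gamma=\overline{p_jp_k}$ with $j,k\neq i$; then at most three indices are good, not four. So $\Gamma$ is an irreducible conic belonging to $\mathcal{Q}_i$ for at least four $i$; it contains all five points, and $\Gamma=Q$. Let $e$ be the degree of $\delta\to Q$, so $d_1=2e$. From $N'\cdot\delta=0$ we get $\sum_jE_j\cdot\delta=4e+d_2$. Four of the terms equal $d_2$ and the fifth is nonnegative, so $3d_2\leq4e$. Then $N\cdot\delta=2e+2d_2-(4e+d_2)=d_2-2e<0$, contradicting \eqref{eq:zero}.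
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(a) The curves $R_1,\dots,R_r$ are pairwise disjoint exceptional lines with the stated intersection numbers, by Corollary~\ref{cor:lij} and Proposition~\ref{prop:base5}; $r=6$ for $m=4$ and $r=11$ for $m=5$. The divisor $L$ is base point free and positive on curves not in $F$ by Section~\ref{sec:pos}. By Proposition~\ref{prop:flip} the flip $X$ of the $R_k$ is a smooth Fano fourfold and a SQM of $\widetilde{X}$, and by \eqref{eq:deg}, $(-K_X)^4=486-80m+r$, which is $486-320+6=172$ and $486-400+11=97$.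

(b) A smooth variety is terminal and Gorenstein, so this follows from Proposition~\ref{prop:six}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(i)$\Rightarrow$(ii) holds because smooth varieties are terminal and Gorenstein.

(ii)$\Rightarrow$(iii). By Proposition~\ref{prop:obstruction}, only finitely many curves of $\widetilde{X}$ have anticanonical degree $\leq0$. By Proposition~\ref{prop:special}(a)--(c), (G1) and (G2) hold. Then $m\leq5$ by Proposition~\ref{prop:six}, and (G3) holds if $m=5$ by Proposition~\ref{prop:special}(d).

(iii)$\Rightarrow$(i). For $m=4,5$ this is Theorem~\ref{thm:A}(a). For $m\leq3$, conditions (G1) and (G2) say that the vectors $p_i$ are independent and that the forms $u_i$ are independent, so the configurations satisfying them form a single orbit of $\mathrm{PGL}_3\times\mathrm{PGL}_3$. This orbit is open and dense, so $\widetilde{X}$ is isomorphic to the blow-up for general data, and (F1) applies.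
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cas}
C. Casagrande, \emph{Towards the classification of Fano 4-folds with $b_2\geq 7$}, arXiv:2508.21207 (2025).

\bibitem{FN}
Fujiki and Nakano, \emph{Supplement to ``On the inverse of monoidal transformation''}, Publ. RIMS \textbf{7} (1971/72).

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational geometry of algebraic varieties}.

\end{thebibliography}
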